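\title{Graphs of treewidth three are not first-order transducible from planar graphs}

\begin{abstract}
We prove that the class of graphs of treewidth at most $3$ is not first-order transducible from the class of planar graphs. Since graphs of treewidth at most $2$ are planar, graphs of treewidth at most $k$ are transducible from planar graphs exactly when $k\le 2$. More generally, graphs of treewidth at most $s$ are not transducible from any class that, for every $r$, excludes some $K_{s,T(r)}$ as a depth-$r$ minor. This determines the largest transducible treewidth for $K_{s,t}$-minor-free graphs, for graphs of bounded Euler genus and for graphs of bounded treewidth. The proof combines the locality of first-order logic with a lexicographic induction on distances.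
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected. A first-order transduction encodes one graph inside another: one colors the vertices of the host graph, redefines adjacency by a fixed formula, and discards some vertices. Formally, a \emph{transduction} is a pair $(\Sigma,\varphi)$, where $\Sigma$ is a finite set of colors (unary predicates) and $\varphi(x,y)$ is a symmetric first-order formula that may use the adjacency relation $E$, equality and the colors in $\Sigma$. A \emph{$\Sigma$-coloring} $G^+$ of a graph $G$ is an arbitrary interpretation of the colors as subsets of $V(G)$; a vertex may have several colors or none. A graph $H$ \emph{can be transduced from $G$ using $(\Sigma,\varphi)$} if, for some $\Sigma$-coloring $G^+$, the graph $H$ is isomorphic to an induced subgraph of the graph on $V(G)$ in which distinct $u,v$ are adjacent if and only if $G^+\models\varphi(u,v)$. A class $\mathcal D$ is \emph{transducible} from a class $\mathcal C$ if there is one transduction such that every graph of $\mathcal D$ can be transduced, using it, from some graph of $\mathcal C$. Thus transducibility asks whether the graphs of $\mathcal C$ are rich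 enough to carry all graphs of $\mathcal D$, with a decoding rule that is fixed in advance.

Let $\mathrm{TW}_k$ be the class of graphs of treewidth at most $k$. The formula $\varphi(x,y)=E(x,y)$ shows that every subclass of $\mathcal C$ is transducible from $\mathcal C$. Every graph in $\mathrm{TW}_2$ is planar, so $\mathrm{TW}_2$ is transducible from planar graphs, and it is known that $\mathrm{TW}_4$ is not. This leaves one case, posed as a question in~\cite{GGJPT}: \emph{is $\mathrm{TW}_3$ transducible from the class of planar graphs?}

The obvious difference between the two classes is that $\mathrm{TW}_3$ contains $K_{3,n}$ for every $n$, while planar graphs do not even contain $K_{3,3}$ as a minor. This suggests the answer no, but it proves nothing, because complete bipartite graphs are cheap for transductions.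

\begin{example}[boundedly many apices]\label{ex:apex}
Let $a_1,\dots,a_q$ be vertices of a graph $H$, and let $G$ be $H$ with all edges at $a_1,\dots,a_q$ deleted. Give the color $A_i$ to $a_i$ and the color $N_i$ to the neighbors of $a_i$ in $H$. The formula $E(x,y)\vee\bigvee_{i}\bigl((A_i(x)\wedge N_i(y))\vee(A_i(y)\wedge N_i(x))\bigr)$ defines $H$. With $q=3$, all graphs $K_{3,n}$ are transduced from edgeless graphs.
\end{example}

\begin{example}[hubs]\label{ex:hub}
Let $G$ be a disjoint union of stars in which some leaves have the color $A$. On the leaves, the formula $\exists w\,(E(x,w)\wedge E(w,y))\wedge(A(x)\leftrightarrow\neg A(y))$ defines a disjoint union of complete bipartite graphs, one for each star. So all disjoint unions of graphs $K_{3,n}$ are transduced from forests: one vertex of the host, the center of a star, does the work of the three vertices on the small side.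
\end{example}

A graph that defeats a given transduction must therefore contain many copies of $K_{3,n}$, and placing them side by side is not enough. We show that nesting them is enough.

\begin{theorem}\label{thm:planar}
The class $\mathrm{TW}_3$ is not transducible from the class of planar graphs. Hence $\mathrm{TW}_k$ is transducible from planar graphs if and only if $k\le 2$.
\end{theorem}

Planarity enters only through the absence of $K_{3,n}$ as a minor with branch sets of bounded radius. A graph $H$ is a \emph{depth-$r$ minor} of $G$ if there are pairwise disjoint sets $B_u\subseteq V(G)$, $u\in V(H)$, each inducing a connected subgraph of radius at most $r$, with an edge of $G$ between $B_u$ and $B_v$ whenever $uv\in E(H)$. Without the bound on the radius this is the definition of a \emph{minor}.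

\begin{theorem}\label{thm:main}
Let $s\ge1$ and let $\mathcal C$ be a graph class such that for every $r$ there is $T(r)$ such that no graph of $\mathcal C$ has $K_{s,T(r)}$ as a depth-$r$ minor. Then $\mathrm{TW}_s$ is not transducible from $\mathcal C$.
\end{theorem}

Theorem~\ref{thm:planar} is the case $s=3$, $T(r)=3$; for $k\ge3$ its second sentence uses $\mathrm{TW}_3\subseteq\mathrm{TW}_k$.

\begin{corollary}\label{cor:sharp}
\leavevmode
\begin{enumerate}
\item For $t\ge s\ge1$, the class $\mathrm{TW}_k$ is transducible from the class of $K_{s,t}$-minor-free graphs if and only if $k\le s-1$.
\item For every $g\ge0$, the class $\mathrm{TW}_k$ is transducible from the class of graphs of Euler genus at most $g$ if and only if $k\le2$.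
\item The class $\mathrm{TW}_k$ is transducible from $\mathrm{TW}_\ell$ if and only if $k\le\ell$.
\item Let $s$ and $\mathcal C$ be as in Theorem~\ref{thm:main}, let $a\ge0$ be an integer, and let $\mathcal C^{(a)}$ be the class of graphs $G$ with a set $A$, $|A|\le a$, such that $G-A\in\mathcal C$. Then $\mathrm{TW}_s$ is not transducible from $\mathcal C^{(a)}$. In particular, $\mathrm{TW}_3$ is not transducible from the $a$-apex graphs over any fixed surface.
\end{enumerate}
\end{corollary}

The proof of Theorem~\ref{thm:main} has one logical and one combinatorial tool. By locality (Section~\ref{sec:local}), most edges of a transduced graph join vertices that are close in the host, even after a bounded number of host vertices is deleted. Many short paths to a common vertex then yield a vertex from which they fan out disjointly, and $s$ such vertices give a shallow $K_{s,n}$ (Section~\ref{sec:fans}). The difficulty is the hub of Example~\ref{ex:hub}: the fans may be centered at the wrong vertex, or all at the same one. The remedy is to notice that a hub is \emph{closer} to the vertices it serves than the vertex it replaces, which cannot happen indefinitely. Section~\ref{sec:small} shows this for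 $s\le2$, and Sections~\ref{sec:marked} and~\ref{sec:descent} carry it out in general. Corollary~\ref{cor:sharp} is proved in Section~\ref{sec:cor}.

\section{Conventions}\label{sec:conv}

A \emph{tree decomposition} of a graph $H$ is a tree whose nodes carry subsets of $V(H)$, called bags, such that every vertex and every edge of $H$ lies in some bag and, for every vertex, the nodes whose bags contain it form a subtree. Its \emph{width} is the largest size of a bag minus one, and the \emph{treewidth} of $H$ is the least width of a tree decomposition. We use four textbook facts: forests have treewidth at most $1$; adding one vertex raises the treewidth by at most $1$ (add it to every bag); treewidth does not increase under taking minors; and a nonempty graph of treewidth at most $k$ has a vertex of degree at most $k$.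

The length of a path is its number of edges. For $S\subseteq V(G)$, a vertex $v\notin S$ and a set $Z$ disjoint from $S$, we write $\operatorname{dist}_{G-S}(v,Z)$ for the least length of a path in $G-S$ from $v$ to a vertex of $Z$; it is $\infty$ if there is no such path, in particular if $Z=\emptyset$. A vertex set is \emph{connected} if it induces a connected subgraph.

Until the end of Section~\ref{sec:descent} we fix $s$, $\mathcal C$ and $T(\cdot)$ as in Theorem~\ref{thm:main}, with $T(r)\ge1$, and an arbitrary transduction $(\Sigma,\varphi)$. A \emph{placement} of a graph $F$ in a $\Sigma$-colored graph $G^+$ is an injection $V(F)\to V(G)$ such that distinct $u,v\in V(F)$ are adjacent in $F$ if and only if $G^+\models\varphi(u,v)$, where $V(F)$ is identified with its image. So $F$ can be transduced from $G$ if and only if it has a placement in some coloring of $G$, and a placement of $F$ restricts to a placement of every induced subgraph of $F$. Our task is to construct a graph $F\in\mathrm{TW}_s$ that has no placement in any coloring of any $G\in\mathcal C$. Two edge relations now live on the same vertices: edges of $F$ are pairs satisfying $\varphi$, whereas paths, distances and neighbors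 always refer to the host $G$ unless $F$ is named.

\section{Locality: most pieces are short}\label{sec:local}

We need to know that edges of $F$ are short not only in $G$ but in $G-S$, for every small set $S$. The first step is to absorb $S$ into the colors.

\begin{lemma}\label{lem:delete}
For every $m$ there is a finite family $(\varphi_\iota)_{\iota\in J}$ of formulas with colors $\Sigma\cup\{N_1,\dots,N_m\}$, depending only on $(\Sigma,\varphi)$ and $m$, with the following property. For every $\Sigma$-colored graph $G^+$ and every $S\subseteq V(G)$ with $|S|\le m$ there are $\iota\in J$ and a coloring $(G-S)^*$ of $G-S$ such that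
\begin{equation}\label{eq:delete}
G^+\models\varphi(u,v)\iff (G-S)^*\models\varphi_\iota(u,v)\qquad\text{for all }u,v\in V(G)\setminus S .
\end{equation}
\end{lemma}

\begin{proof}
Let $S=\{s_1,\dots,s_{m'}\}$ with $m'\le m$. In $(G-S)^*$ keep the colors of $G^+$, let $N_i$ be the set of neighbors of $s_i$ outside $S$ for $i\le m'$, and let $N_i=\emptyset$ for $i>m'$. Let $\iota$ record $m'$, the colors of the $s_i$ and the adjacencies among them; there are finitely many possibilities for $\iota$. We may assume that $\varphi$ uses only the quantifier $\exists$ and binds each variable once. For a subformula $\psi$ and a map $\sigma$ from some of its free variables to $\{1,\dots,m'\}$, define $\psi^\sigma$ recursively. An atom all of whose variables are in the domain of $\sigma$ becomes true or false, as recorded by $\iota$ when $y$ is read as $s_{\sigma(y)}$. If $y$ is in the domain of $\sigma$ and $x$ is not, then $E(x,y)$ becomes $N_{\sigma(y)}(x)$ and $x=y$ becomes false. Other atoms are unchanged, Boolean connectives are kept, and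
\[
(\exists w\,\psi)^\sigma=\exists w\,\psi^\sigma\vee\bigvee_{i\le m'}\psi^{\sigma[w\mapsto i]} ,
\]
because a witness lies either outside $S$ or in $S$. By induction on $\psi$, when each variable $y$ in the domain of $\sigma$ is interpreted as $s_{\sigma(y)}$ and the other free variables as vertices outside $S$, the formula $\psi$ holds in $G^+$ if and only if $\psi^\sigma$ holds in $(G-S)^*$. Put $\varphi_\iota=\varphi^\emptyset$.
\end{proof}

We recall two facts from logic, for graphs with a fixed finite set of colors. Write $N_\rho(u)$ for the set of vertices at distance at most $\rho$ from $u$. A formula $\chi(x,y)$ is \emph{$\rho$-local} if, for every colored graph $A$ and all vertices $u,v$, it holds at $(u,v)$ in $A$ if and only if it holds at $(u,v)$ in the colored subgraph induced on $N_\rho(u)\cup N_\rho(v)$. A $\rho$-local formula is $\rho'$-local for $\rho'\ge\rho$, since the balls of radius $\rho$ are the same in $A$ and in the subgraph induced on the larger balls. \emph{Gaifman's theorem} (1982) implies that every formula $\psi(x,y)$ is equivalent to a Boolean combination of sentences and of formulas that are $\rho$-local for some $\rho$.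

The \emph{rank-$q$ type} of a colored graph $A$ with a marked vertex $u$ is the set of formulas $\chi(x)$ of quantifier rank at most $q$ that hold at $u$; there are finitely many rank-$q$ types. The rank-$q$ types of $(A,u)$ and $(B,v)$ determine which formulas $\chi(x,y)$ of quantifier rank at most $q$ hold at $(u,v)$ in the disjoint union of $A$ and $B$: in the $q$-round Ehrenfeucht--Fra\"{\i}ss\'e game on two such unions, Duplicator follows her winning strategy separately on each part.

Edges of a placed graph can be long. If $G$ is edgeless and $\varphi$ is always true, a clique is placed in $G$ with all its vertices at infinite distance, and in Example~\ref{ex:apex} all edges at the apices are of this kind. What cannot happen is that many long edges form an induced matching. Let $F$ be placed in $G^+$. A \emph{family of pieces} of $F$ is a family of pairwise disjoint induced subgraphs of $F$ with no edge of $F$ between any two of them. Given a number $D$ and a set $S\subseteq V(G)$, a piece $W$ is \emph{$S$-short} if $V(W)\cap S=\emptyset$ and the ends of every edge of $W$ are at distance at most $D$ in $G-S$. If $W$ is $S$-short, connected as a subgraph of $F$, and has $h$ vertices, then any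 two of its vertices are at distance at most $Dh$ in $G-S$.

\begin{lemma}\label{lem:short}
For every $m$ there are $D\ge1$ and $L\ge1$, depending only on $(\Sigma,\varphi)$ and $m$, such that the following holds. Let $F$ be placed in a $\Sigma$-colored graph $G^+$, let $S\subseteq V(G)$ with $|S|\le m$, and consider a family of pieces of $F$. Among the pieces disjoint from $S$, at most $L$ are not $S$-short. Consequently, at most $L+|S|$ pieces of the family are not $S$-short.
\end{lemma}

\begin{proof}
Apply Gaifman's theorem to each formula $\varphi_\iota$ of Lemma~\ref{lem:delete}. Choose $\rho$ and $q$ such that all local formulas that occur, for all $\iota$, are $\rho$-local and have quantifier rank at most $q$. Let $\tau$ be the number of rank-$q$ types, and put $d=2\rho+1$, $D=3d$, $L=2\tau^2$.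

Fix $G^+$ and $S$, and let $\iota$ and $(G-S)^*$ be as in \eqref{eq:delete}. All distances and balls in this proof are taken in $G-S$. For a vertex $u\notin S$ let $\theta(u)$ be the rank-$q$ type of the subgraph of $(G-S)^*$ induced on $N_\rho(u)$, with $u$ marked. If $\operatorname{dist}(u,v)>d$, the balls $N_\rho(u)$ and $N_\rho(v)$ are disjoint with no edge between them, so the truth value at $(u,v)$ of each local formula is determined by $(\theta(u),\theta(v))$. The sentences have fixed truth values in $(G-S)^*$. Hence, by \eqref{eq:delete}, for pairs at distance more than $d$ the truth of $G^+\models\varphi(u,v)$ depends only on $(\theta(u),\theta(v))$.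

Suppose that more than $L=2\tau^2$ pieces are disjoint from $S$ and not $S$-short, and choose in the $i$-th one an edge $v_iw_i$ of $F$ with $\operatorname{dist}(v_i,w_i)>3d$. Three indices, say $1,2,3$, have the same pair $(\theta(v_i),\theta(w_i))$. Let $i\neq j$ be among them. Then $\varphi(v_i,w_i)$ is true, $\varphi(v_i,w_j)$ is false because there is no edge of $F$ between different pieces, and $\theta(w_i)=\theta(w_j)$. If $\operatorname{dist}(v_i,w_j)>d$, the two truth values would agree. So $\operatorname{dist}(v_i,w_j)\le d$, and
\[
\operatorname{dist}(v_1,w_1)\le\operatorname{dist}(v_1,w_2)+\operatorname{dist}(w_2,v_3)+\operatorname{dist}(v_3,w_1)\le3d,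
\]
a contradiction. The last sentence of the lemma follows because at most $|S|$ of the disjoint pieces meet $S$.
\end{proof}

This lemma is all that we use about first-order logic. It explains a feature of every construction below: an object is repeated $L+1$ times so that one copy is short.

\section{Fans and petals}\label{sec:fans}

Short paths from many vertices to a common vertex $z$ need not be disjoint; in a star, all paths from leaves to a fixed leaf pass through the center. To build a minor we need the vertex at which many of the paths first come together. The argument is the proof of the Erd\H{o}s--Rado sunflower lemma, adapted to paths.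

\begin{lemma}[fan lemma]\label{lem:fan}
For all $b,n\ge1$ there is $f(b,n)$ such that the following holds. Let $x_i$ $(i\in I)$ be distinct vertices of a graph, $|I|>f(b,n)$, and let $A_i$ be a path with at most $b$ vertices from $x_i$ to a common vertex $z$. Then there are a vertex $p$ and $I'\subseteq I$ with $|I'|=n$ such that $p$ lies on $A_i$ and $p\ne x_i$ for all $i\in I'$, and the sets $X_i$ of vertices of $A_i$ that precede $p$ are pairwise disjoint for $i\in I'$.
\end{lemma}

Each such $X_i$ is connected, contains $x_i$ and a neighbor of $p$, avoids $p$, and has fewer than $b$ vertices. We call $p$ the \emph{pole} of the fan.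

\begin{proof}
Put $f(1,n)=1$ and $f(b,n)=1+(n-1)(b-1)f(b-1,n)$, and use induction on $b$. For $b=1$ every $x_i$ equals $z$, so $|I|>1$ is impossible. Let $b\ge2$. Discard the index with $x_i=z$, if there is one; more than $(n-1)(b-1)f(b-1,n)$ indices remain, and the sets $V(A_i)\setminus\{z\}$ are nonempty. If $n$ of them are pairwise disjoint, take $p=z$. Otherwise let $U$ be the union of a maximal pairwise disjoint subfamily. Then $|U|\le(n-1)(b-1)$ and every set meets $U$, so some $z'\in U$ lies on more than $f(b-1,n)$ of the paths. Cut these paths at $z'$; as $z'\neq z$, they now have at most $b-1$ vertices, and the induction hypothesis applies.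
\end{proof}

\begin{lemma}\label{lem:thin}
Let $U_i$ $(i\in I)$ be sets of size at most $B\ge 1$ such that every element lies in at most $\mu\geq 1$ of them. Then at least $|I|/(B\mu)$ of them are pairwise disjoint.
\end{lemma}

\begin{proof}
Each set meets at most $B(\mu-1)$ others. Choose sets greedily; each choice removes at most $B(\mu-1)+1\le B\mu$ indices.
\end{proof}

The next lemma is the only place where the hypothesis on $\mathcal C$ is used for $s\geq 2$. Suppose $s-1$ poles share many disjoint small connected sets, the \emph{petals}. Contracting the petals gives $K_{s-1,n}$, which is allowed; but one more vertex that reaches many petals by short paths avoiding the poles would give $K_{s,n}$.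

\begin{lemma}[petal lemma]\label{lem:petal}
For all $B\geq 1$ and $d\geq 0$ there is $g=g(B,d)$ such that the following holds. Let $G\in\mathcal C$, let $P\subseteq V(G)$ with $|P|=s-1$, and let $Y_i$ $(i\in I)$ be pairwise disjoint, nonempty, connected subsets of $V(G)\setminus P$ with $|Y_i|\le B$, each containing a neighbor of every $p\in P$. Then for every $c\in V(G)\setminus P$ at most $g$ indices $i\in I$ satisfy $\operatorname{dist}_{G-P}(c,Y_i)\le d$.
\end{lemma}

\begin{proof}
Let $b=B+d$, $n=1+2bT(b)$ and $g=f(d+1,n)$. Suppose that more than $g$ indices satisfy the inequality, and for each of them let $A_i$ be a path in $G-P$ with at most $d+1$ vertices from some $y_i\in Y_i$ to $c$. The $y_i$ are distinct. Lemma~\ref{lem:fan} gives a pole $v\notin P$ and $n$ indices with pairwise disjoint segments $X_i\ni y_i$. Discard the index with $v\in Y_i$, if there is one. The sets $X_i\cup Y_i$ are connected, have at most $b$ vertices, avoid $P\cup\{v\}$, and contain a neighbor of each vertex of $P\cup\{v\}$. Every vertex lies in at most one $X_i$ and at most one $Y_i$, so by Lemma~\ref{lem:thin} at least $(n-1)/(2b)=T(b)$ of these sets are pairwise disjoint. Together with the $s$ singletons $\{u\}$,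 $u\in P\cup\{v\}$, they show that $K_{s,T(b)}$ is a depth-$b$ minor of $G$, a contradiction.
\end{proof}

\section{The cases $s=1$ and $s=2$}\label{sec:small}

Let $s=1$. A depth-$0$ minor is a subgraph, so all graphs of $\mathcal C$ have maximum degree less than $T(0)$. Take $D,L$ from Lemma~\ref{lem:short} with $m=0$, and let $F$ be a disjoint union of $L+1$ stars with $N$ leaves each. In any placement one star is $\emptyset$-short, so $N$ vertices lie within distance $D$ of its center. This is impossible when $N$ exceeds the size of a ball of radius $D$ in a graph of maximum degree less than $T(0)$.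

The case $s=2$ is the smallest in which hubs matter. Take $D,L$ from Lemma~\ref{lem:short} with $m=1$. A tree with one apex vertex $a$ has treewidth at most $2$. We would like to find in the host a shallow $K_{2,n}$ with small side $\{a,t\}$, where $t$ is a node of the tree with many children, each of which has descendants adjacent to $a$. But the short paths toward $a$ and toward $t$ may all pass through one hub, as in Example~\ref{ex:hub}. So we measure how close an outside vertex can be to all leaves of the tree.

Define rooted trees $R_0,\dots,R_D$. The tree $R_0$ is a single vertex, which is its only leaf. The root of $R_r$ has $L+1$ children, each child has $N_r$ children, and each of these grandchildren has as its only child the root of a copy of $R_{r-1}$; the number $N_r$ is large in terms of $|V(R_{r-1})|$. We claim: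

\medskip
\noindent$(\mathrm A_r)$ \emph{If $R_r$ is placed in a coloring of some $G\in\mathcal C$ and $z\in V(G)\setminus V(R_r)$, then some leaf of $R_r$ is at distance more than $r$ from $z$.}
\medskip

Statement $(\mathrm A_0)$ holds because $z$ is not the leaf. Statement $(\mathrm A_D)$ finishes the proof: take $L+1$ disjoint copies of $R_D$, each with its own apex adjacent to its leaves. In a placement one of these $L+1$ pieces is $\emptyset$-short, so its apex is within distance $D$ of all its leaves, contrary to $(\mathrm A_D)$.

It remains to derive $(\mathrm A_r)$ from $(\mathrm A_{r-1})$ for $1\le r\le D$. Suppose all leaves of $R_r$ are within distance $r$ of $z$. The $L+1$ stars formed by a child of the root and its children are pieces disjoint from $\{z\}$, so one of them is $\{z\}$-short: its center $t$ satisfies $\operatorname{dist}_{G-z}(t,x_i)\le D$ for all its children $x_i$. Let $W_i$ be the subtree rooted at $x_i$, with $h$ vertices. All but $L$ of the pieces $W_i$ are $\emptyset$-short, and for these there is a path with at most $Dh+r+1$ vertices from $x_i$ to $z$, obtained by going first to a leaf of $W_i$. The fan lemma gives a pole $p$ and many disjoint segments $X_i\ni x_i$,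 indexed by a set $I$. They are petals for $P=\{p\}$, so by Lemma~\ref{lem:petal} there is a bound $g$, independent of $N_r$, such that every vertex $c\ne p$ is within distance $Dh+D$ in $G-p$ of at most $g$ of the vertices $x_i$, $i\in I$.

If $p=z$, the vertex $c=t$ violates this bound as soon as $|I|>g$. If $p\neq z$, the pole is a hub, and we gain. Let $i\in I$ be such that $W_i$ is $\{p\}$-short. By $(\mathrm A_{r-1})$, applied to the copy of $R_{r-1}$ in $W_i$ and the outside vertex $p$, some leaf $y$ of $W_i$ is at distance at least $r$ from $p$. A shortest path from $y$ to $z$ has length at most $r$ and ends at $z\ne p$, so it avoids $p$. Hence $\operatorname{dist}_{G-p}(z,x_i)\le D+Dh$. This holds for all but $L+1$ indices $i\in I$, so $c=z$ violates the bound as soon as $|I|>L+1+g$. This proves $(\mathrm A_r)$.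

For $s=3$ there are two apices and the petal lemma needs two \emph{distinct} poles. A single hub may serve both apices, so the distance to the second apex has to be measured after the first, or whatever has replaced it, is deleted. When the first distance drops, the information about the second is lost and has to be rebuilt with a new second apex. This leads to a lexicographic induction on vectors of distances.

\section{Marked graphs and the induction}\label{sec:marked}

Let $k=s-1$, and let $D$ and $L$ be given by Lemma~\ref{lem:short} for $m=s^2$. For the planar case read $s=3$ and $k=2$.

\begin{definition}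
For $0\le j\le k$, a \emph{$j$-marked graph} is a connected graph $F$ with a root $f\in V(F)$ and subsets $V_1(F),\dots,V_j(F)$ of $V(F)$. Let $\widehat F$ be obtained from $F$ by adding new vertices $a_1,\dots,a_j$, where $a_i$ is adjacent exactly to the vertices of $V_i(F)$. We call $F$ \emph{admissible} if $\widehat F$ has a tree decomposition of width at most $s$ with a bag containing $\{a_1,\dots,a_j,f\}$; such a bag is a \emph{root bag}.
\end{definition}

The vertices $a_i$ are apices that will be added later and are not part of $F$. The root bag lets us glue many marked graphs that share these apices without raising the width, and connectedness turns short edges into short distances.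

\begin{definition}
Let $r=(r_1,\dots,r_j)\in\{0,\dots,D\}^j$. An \emph{$r$-anchoring} of a $j$-marked graph $F$ consists of a $\Sigma$-coloring $G^+$ of some $G\in\mathcal C$, a placement of $F$ in $G^+$, and pairwise disjoint sets $Z_1,\dots,Z_j\subseteq V(G)\setminus V(F)$ with $|Z_i|\le s$ such that, with $Z_{<i}=Z_1\cup\dots\cup Z_{i-1}$,
\begin{equation}\label{eq:anchor}
\operatorname{dist}_{G-Z_{<i}}(v,Z_i)\le r_i\qquad\text{for all }1\le i\le j\text{ and }v\in V_i(F).
\end{equation}
We refer to the part of \eqref{eq:anchor} with a given $i$ as the condition \emph{at level $i$}. The graph $F$ \emph{blocks} $r$ if it has no $r$-anchoring, and $r$ is \emph{blocked} if some admissible $j$-marked graph blocks it.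
\end{definition}

The \emph{anchor} $Z_i$ starts its life as the apex $\{a_i\}$ and is later replaced by hubs. It is a set and not a vertex because different vertices of $V_i(F)$ may be served by different poles. In Section~\ref{sec:small}, statement $(\mathrm A_r)$ says that $R_r$ with its leaves marked has no $(r)$-anchoring with a one-element anchor. For $j=0$ an anchoring is just a placement, so Theorem~\ref{thm:main} follows once the empty vector is blocked. In every anchoring the union of the anchors has at most $ks\le s^2$ vertices and is disjoint from $V(F)$, so Lemma~\ref{lem:short} applies to it with no piece lost to intersection.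

\begin{lemma}[zero]\label{lem:zero}
If $r\in\{0,\dots,D\}^j$, $1\le j\le k$, has an entry $r_i=0$, then $r$ is blocked.
\end{lemma}

\begin{proof}
Let $F$ be a single vertex $f$ with $V_1(F)=\dots=V_j(F)=\{f\}$. The graph $\widehat F$ has $j+1\le s$ vertices, so one bag suffices. The condition at level $i$ would force $f\in Z_i$, while $Z_i\cap V(F)=\emptyset$.
\end{proof}

\begin{lemma}[adding an apex]\label{lem:apex}
Let $0\le j<k$ and $r\in\{0,\dots,D\}^j$. If $(r_1,\dots,r_j,D)$ is blocked, then $r$ is blocked.
\end{lemma}

\begin{proof}
Let $F'$ be an admissible $(j+1)$-marked graph with root $f'$ that blocks $(r_1,\dots,r_j,D)$. Let $F$ consist of a root $f$ and, for $l=1,\dots,L+1$, a copy $F'_l$ of $F'$ with root $f'_l$, a vertex $a^l$ adjacent to all of $V_{j+1}(F'_l)$, and the edges $fa^l$ and $ff'_l$. Put $V_i(F)=\bigcup_lV_i(F'_l)$ for $i\le j$. The graph $F$ is connected.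

For admissibility, take for each $l$ the decomposition of $\widehat{F'_l}$ with $a_{j+1}$ renamed $a^l$, attach to its root bag the new bag $\{a_1,\dots,a_j,a^l,f'_l,f\}$, and join all new bags to a central bag $\{a_1,\dots,a_j,f\}$. The new bags cover the edges at $f$ and have $j+3\le k+2=s+1$ vertices; this is where $j<k$ is used. The vertices that occur for several values of $l$ are $a_1,\dots,a_j,f$, and they lie in the central bag and in all new bags, so their bags form subtrees. The central bag is a root bag.

Suppose that $F$ has an $r$-anchoring, and let $Z=Z_1\cup\dots\cup Z_j$. The subgraphs induced on $V(F'_l)\cup\{a^l\}$ are $L+1$ pieces disjoint from $Z$, so one of them is $Z$-short. For this $l$, every $v\in V_{j+1}(F'_l)$ satisfies $\operatorname{dist}_{G-Z}(v,a^l)\le D$. The set $Z_{j+1}=\{a^l\}$ is disjoint from $Z$ and from $V(F'_l)$, and the conditions at levels $i\le j$ hold for $F'_l$ because $V_i(F'_l)\subseteq V_i(F)$. So $Z_1,\dots,Z_{j+1}$ give an $(r_1,\dots,r_j,D)$-anchoring of $F'_l$, a contradiction.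
\end{proof}

\begin{lemma}[descent]\label{lem:descent}
Let $r\in\{1,\dots,D\}^k$. If $(r_1,\dots,r_{j-1},r_j-1)$ is blocked for every $j=1,\dots,k$, then $r$ is blocked.
\end{lemma}

Lemma~\ref{lem:descent} is proved in the next section. It concerns vectors of full length $k=s-1$ only, because the petal lemma needs $s-1$ poles.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We first show that every $r\in\{0,\dots,D\}^k$ is blocked, by induction on the lexicographic order. If $r$ has a zero entry, use Lemma~\ref{lem:zero}. Otherwise, for each $j$ the vector $(r_1,\dots,r_{j-1},r_j-1,D,\dots,D)$ of length $k$ is lexicographically smaller than $r$, hence blocked. Applying Lemma~\ref{lem:apex} $k-j$ times shows that $(r_1,\dots,r_{j-1},r_j-1)$ is blocked, and Lemma~\ref{lem:descent} shows that $r$ is blocked. (For $k=2$, blocking $(r_1,r_2)$ uses $(r_1,r_2-1)$ directly and $(r_1-1)$ by way of $(r_1-1,D)$. For $k=0$, Lemma~\ref{lem:descent} has no hypothesis.) In particular $(D,\dots,D)$ is blocked, and $k$ applications of Lemma~\ref{lem:apex} show that the empty vector is blocked. So some $F\in\mathrm{TW}_s$ has no placement in any coloring of a graph of $\mathcal C$. As the transduction was arbitrary,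 the theorem follows.
\end{proof}

\section{The descent step}\label{sec:descent}

We prove Lemma~\ref{lem:descent}.

\subsection*{The graph}
For $j=1,\dots,k$ let $F_j$ be an admissible $j$-marked graph with root $f_j$ that blocks $(r_1,\dots,r_{j-1},r_j-1)$. We do not know in advance at which level a hub will appear, so every branch carries all the $F_j$. Let $W$ consist of a vertex $x$, one copy of each of $F_1,\dots,F_k$, and the edges $xf_j$. It is connected; let $h=|V(W)|$. Let $F$ consist of a root $f$, its neighbors $t^1,\dots,t^{L+1}$, and for each $l$ the neighbors $x^{l,1},\dots,x^{l,N}$ of $t^l$, where $x^{l,i}$ is the vertex $x$ of its own copy $W^{l,i}$ of $W$; see Figure~\ref{fig:F}. For $1\le j\le k$ let $V_j(F)$ be the union of the sets $V_j(F_{j'})$ over all $j'\ge j$ and all copies of $F_{j'}$ in $F$. The number $N$ is fixed as follows: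
\begin{gather*}
b=Dh+D+1,\qquad B=kb+1,\qquad g=g(B,Dh+D),\qquad n_0=L+k+sg+1,\\
n_1=s^2+Bsn_0,\qquad n_{j+1}=L+s^2+sf(b,n_j)+1\quad(1\le j\le k),\qquad N=n_{k+1}.
\end{gather*}

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.95,font=\small]
\fill (0,3.6) circle (1.6pt) node[above] {$f$};
\fill (-3,2.8) circle (1.6pt) node[left] {$t^1$};
\fill (0,2.8) circle (1.6pt) node[above right=-2pt] {$t^l$};
\fill (3,2.8) circle (1.6pt) node[right] {$t^{L+1}$};
\draw (0,3.6)--(-3,2.8) (0,3.6)--(0,2.8) (0,3.6)--(3,2.8);
\node at (-1.5,2.8) {$\cdots$}; \node at (1.5,2.8) {$\cdots$}; \node at (0,2) {$\cdots$};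
\foreach \x in {-3,3} \draw (\x-0.3,2.45)--(\x,2.8)--(\x+0.3,2.45);
\foreach \x in {-2,2} {
  \draw (0,2.8)--(\x,2); \fill (\x,2) circle (1.6pt);
  \foreach \d/\n in {-0.8/1,0.8/2} {
    \draw (\x,2)--(\x+\d,1.3)--(\x+\d-0.5,0.2)--(\x+\d+0.5,0.2)--(\x+\d,1.3);
    \fill (\x+\d,1.3) circle (1.6pt); \node at (\x+\d,0.5) {$F_{\n}$};
    \draw[dashed] (-1,-1.1)--(\x+\d-0.15,0.2); }
  \draw[dotted,thick] (1,-1.1)--(\x+0.95,0.2); }
\node[left] at (-2.1,2) {$x^{l,1}$}; \node[right] at (2.1,2) {$x^{l,N}$};
\draw[fill=white] (-1,-1.1) circle (2pt) node[below] {$a_1$};
\draw[fill=white] (1,-1.1) circle (2pt) node[below] {$a_2$};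
\end{tikzpicture}
\caption{The marked graph $F$ of the descent step for $s=3$, $k=2$; only the part below $t^l$ is drawn in full. Each vertex $x^{l,i}$ is adjacent to the roots of its own copies of $F_1$ and $F_2$. The hollow vertices belong to $\widehat F$ but not to $F$: the apex $a_1$ is adjacent to the level-$1$ marked vertices of all copies of $F_1$ and $F_2$, and $a_2$ to the level-$2$ marked vertices of the copies of $F_2$.}
\label{fig:F}
\end{figure}

The graph $F$ is connected. To see that it is admissible, write $\mathbf a=\{a_1,\dots,a_k\}$. Take the root bag $\mathbf a\cup\{f\}$; attach to it the bags $\mathbf a\cup\{f,t^l\}$; attach to each of these the bags $\mathbf a\cup\{t^l,x^{l,i}\}$; and attach to each of these, for every $j$, a bag $\mathbf a\cup\{x^{l,i},f_j\}$, where $f_j$ is the root of the copy of $F_j$ in $W^{l,i}$. Finally join this last bag to the root bag of a decomposition of $\widehat{F_j}$ for that copy. The new bags have at most $k+2=s+1$ vertices and cover all edges of $F$ outside the copies of the $F_j$. In $\widehat F$ the neighbors of $a_i$ in a copy of $F_j$ form the set $V_i(F_j)$ if $i\le j$ and the empty set if $i>j$, so all remaining edges are covered by the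 decompositions of the $\widehat{F_j}$. Such a decomposition shares with the new bags only the vertices $a_1,\dots,a_j,f_j$, which lie in both ends of the joining edge, so the subtree condition holds.

Suppose, for a contradiction, that $F$ has an $r$-anchoring with host $G^+$ and anchors $Z_1,\dots,Z_k$, and let $Z=Z_1\cup\dots\cup Z_k$.

\subsection*{Step 1: a short star}
The stars with center $t^l$ and leaves $x^{l,1},\dots,x^{l,N}$ are $L+1$ pieces disjoint from $Z$, so one of them is $Z$-short by Lemma~\ref{lem:short}. Fix this $l$ and write $t,x_i,W_i$ for $t^l,x^{l,i},W^{l,i}$. Then
\begin{equation}\label{eq:star}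
\operatorname{dist}_{G-Z}(t,x_i)\le D\qquad(1\le i\le N).
\end{equation}
The graphs $W_1,\dots,W_N$ form a family of pieces. We call an index $i$ $S$-short if $W_i$ is; for $|S|\le s^2$ at most $L+|S|$ indices are not $S$-short.

\subsection*{Step 2: escaping from a small set}
The hypothesis on the $F_j$ is used in the following form only: no small set outside $Z_1\cup\dots\cup Z_j$ can intercept all short paths to $Z_j$.

\medskip
\noindent$(\mathrm E)$ \emph{Let $1\le j\le k$ and $1\le i\le N$, and let $Z'$ be a set of at most $s$ vertices disjoint from $Z_1\cup\dots\cup Z_j$ and from $V(W_i)$. Then there is a path of length at most $D$ in $G-(Z_{<j}\cup Z')$ from a vertex of $W_i$ to a vertex of $Z_j$.}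
\medskip

Consider the copy of $F_j$ in $W_i$ with the sets $Z_1,\dots,Z_{j-1},Z'$. They are pairwise disjoint, have at most $s$ vertices each, and avoid the copy. The conditions at levels $i'<j$ hold because $V_{i'}(F_j)\subseteq V_{i'}(F)$. Since $F_j$ blocks $(r_1,\dots,r_{j-1},r_j-1)$, the condition at level $j$ fails: some $y\in V_j(F_j)$ in this copy has $\operatorname{dist}_{G-Z_{<j}}(y,Z')\ge r_j$. As $y\in V_j(F)$, there is a path $\pi$ of length at most $r_j\le D$ in $G-Z_{<j}$ from $y$ to a vertex of $Z_j$. A vertex of $Z'$ on $\pi$ is not the last vertex, because $Z'\cap Z_j=\emptyset$, so it would be at distance at most $r_j-1$ from $y$. Hence $\pi$ avoids $Z'$, which proves $(\mathrm E)$.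

\subsection*{Step 3: $k$ distinct poles}
We want one pole for each level, all distinct. The pole at level $j$ will lie on paths to $Z_j$ that avoid $Z_{<j}$, and $(\mathrm E)$ lets these paths avoid earlier poles as well, provided those lie outside $Z_1\cup\dots\cup Z_j$. Poles at higher levels have this property, whereas a pole at a lower level may well lie in $Z_j$. So we go from the top level down.

Put $I_{k+1}=\{1,\dots,N\}$. For $j=k,k-1,\dots,1$ we construct a vertex $p_j$, a set $I_j\subseteq I_{j+1}$ with $|I_j|=n_j$, and sets $X_i^j$ $(i\in I_j)$ such that
\begin{itemize}
\item[(a)] $p_j\notin Z_{<j}\cup\{p_{j+1},\dots,p_k\}$;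
\item[(b)] $X_i^j$ is connected, contains $x_i$ and a neighbor of $p_j$, and $|X_i^j|\le b$;
\item[(c)] the sets $X_i^j$, $i\in I_j$, are pairwise disjoint.
\end{itemize}
Suppose this is done for all levels above $j$. Let $Z'=\{p_{j+1},\dots,p_k\}$ and $S=Z_{<j}\cup Z'$, so $|S|\le(j-1)s+k-j\le s^2$. By (a), each $p_l$ with $l>j$ lies outside $Z_{<l}\supseteq Z_1\cup\dots\cup Z_j$. More than $sf(b,n_j)$ indices $i\in I_{j+1}$ are $S$-short. For such an $i$, statement $(\mathrm E)$ gives a path of length at most $D$ in $G-S$ from some $y_i\in V(W_i)$ to $Z_j$, and $\operatorname{dist}_{G-S}(x_i,y_i)\le Dh$. Hence there is a path $A_i$ in $G-S$ with at most $b$ vertices from $x_i$ to a vertex of $Z_j$. Since $|Z_j|\le s$, more than $f(b,n_j)$ of these paths end in the same vertex. The fan lemma gives a pole $p_j$, an index set $I_j$ of size $n_j$ and segments $X_i^j$ satisfying (b) and (c). Property (a) holds because $p_j$ lies on a path in $G-S$.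

\subsection*{Step 4: petals}
Let $P=\{p_1,\dots,p_k\}$. By (a), $|P|=k=s-1$. For $i\in I_1$ let $Y_i=\{x_i\}\cup X_i^1\cup\dots\cup X_i^k$. This set is connected because all its parts contain $x_i$, it has at most $B$ vertices, and it contains a neighbor of every pole. The segments of different levels may intersect each other and contain poles, but only to a bounded extent: by (c), every vertex lies in at most $\max(k,1)\le s$ of the sets $Y_i$. So at most $ks\le s^2$ of them meet $P$, and among the remaining ones, at least $Bsn_0$ in number, Lemma~\ref{lem:thin} finds $n_0$ that are pairwise disjoint. Let $I$ be their index set. Lemma~\ref{lem:petal} applies, and since $x_i\in Y_i$,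
\begin{equation}\label{eq:few}
\bigl|\{i\in I:\operatorname{dist}_{G-P}(c,x_i)\le Dh+D\}\bigr|\le g\qquad\text{for every }c\in V(G)\setminus P .
\end{equation}

\subsection*{Step 5: the contradiction}
As for $s=2$, the $s$-th vertex of the forbidden minor comes from $t$ if every pole lies in its anchor, and from an anchor otherwise.

\emph{Case A: $p_j\in Z_j$ for all $j$.} This includes $k=0$. Then $P\subseteq Z$, and $t\notin Z$ because $t\in V(F)$. By \eqref{eq:star}, $\operatorname{dist}_{G-P}(t,x_i)\le\operatorname{dist}_{G-Z}(t,x_i)\le D$ for all $i\in I$. As $|I|=n_0>g$, this contradicts \eqref{eq:few} with $c=t$.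

\emph{Case B: $p_j\notin Z_j$ for some $j$.} Let $j$ be the least such level, so that $p_l\in Z_l\subseteq Z_{<j}$ for $l<j$, and let $Z'=\{p_j,\dots,p_k\}$. Then $P\subseteq Z_{<j}\cup Z'$. The set $Z'$ is disjoint from $Z_1\cup\dots\cup Z_j$: for $p_j$ by (a) and the choice of $j$, and for $p_l$ with $l>j$ by (a), as in Step 3. Let $i\in I$ be $P$-short; in particular $Z'\cap V(W_i)=\emptyset$. By $(\mathrm E)$ there is a path of length at most $D$ that avoids $Z_{<j}\cup Z'$, hence avoids $P$, from some $y\in V(W_i)$ to some $c\in Z_j\setminus P$. Therefore
\[
\operatorname{dist}_{G-P}(c,x_i)\le D+\operatorname{dist}_{G-P}(y,x_i)\le D+Dh .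
\]
At least $n_0-(L+k)=sg+1$ indices $i\in I$ are $P$-short, and there are at most $s$ choices for $c$. Some $c\in Z_j\setminus P$ thus serves more than $g$ indices, which contradicts \eqref{eq:few}.

Both cases are impossible, so $F$ blocks $r$. This proves Lemma~\ref{lem:descent}, and with it Theorems~\ref{thm:main} and~\ref{thm:planar}. \qed

\begin{remark}
The two occurrences of $s$ in Theorem~\ref{thm:main} match as follows. A bag of width $s$ has $s+1$ places: $s-1$ for the apices and two for an edge of the tree formed by $f$, the $t^l$, the $x^{l,i}$ and the roots $f_j$. The small side of $K_{s,n}$ has $s$ vertices: $s-1$ poles, one for each apex, and one more vertex, supplied by $t$ or by an anchor.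
\end{remark}

\section{Sharp classifications}\label{sec:cor}

The \emph{Euler genus} of a closed surface is $2-\chi$, where $\chi$ is its Euler characteristic, and the Euler genus of a graph is the least Euler genus of a surface in which it embeds. It is $0$ exactly for planar graphs and does not increase under taking minors. An \emph{$a$-apex graph} over a surface is a graph that embeds in the surface after at most $a$ vertices are deleted.

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
Two observations are used throughout. If $\mathrm{TW}_k$ is transducible from a class and $k\ge s$, then so is $\mathrm{TW}_s\subseteq\mathrm{TW}_k$. If $\mathrm{TW}_k$ is contained in a class, it is transducible from it by the formula $E(x,y)$.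

(1) Theorem~\ref{thm:main} applies with $T(r)=t$, so $k\ge s$ is impossible. Conversely, since $t\ge s$, the graph $K_{s,t}$ contains $K_{s,s}$, which has minimum degree $s$ and hence treewidth at least $s$. As treewidth is minor-monotone, graphs in $\mathrm{TW}_{s-1}$ are $K_{s,t}$-minor-free.

(2) Let $n\ge2$ and let $K_{3,n}$ have Euler genus at most $g$. An embedding with $v=n+3$ vertices, $e=3n$ edges and $\phi$ faces satisfies $v-e+\phi\ge2-g$ by Euler's formula. The graph is simple, bipartite and of minimum degree at least $2$, so every face is bounded by at least four edge sides and $4\phi\le2e$. Thus $e\le2(v-2+g)$, that is, $3n\le2(n+1+g)$, so $n\le2g+2$. Graphs of Euler genus at most $g$ therefore exclude $K_{3,2g+3}$ as a minor, and Theorem~\ref{thm:main} with $s=3$ rules out $k\ge3$. Conversely, graphs in $\mathrm{TW}_2$ are planar.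

(3) As in (1), graphs in $\mathrm{TW}_\ell$ exclude $K_{\ell+1,\ell+1}$ as a minor. Theorem~\ref{thm:main} with $s=\ell+1$ rules out $k\ge\ell+1$, and $\mathrm{TW}_k\subseteq\mathrm{TW}_\ell$ for $k\le\ell$.

(4) Suppose that $(\Sigma,\varphi)$ transduces $\mathrm{TW}_s$ from $\mathcal C^{(a)}$. Let $(\varphi_\iota)_{\iota\in J}$ be the family of Lemma~\ref{lem:delete} for this transduction and $m=a$. Take the colors $\Sigma\cup\{N_1,\dots,N_a\}$ and a new color $M_\iota$ for each $\iota\in J$, whose role is to tell the formula which $\varphi_\iota$ to use:
\[
\varphi'(x,y)=\bigvee_{\iota\in J}\bigl(\exists w\,M_\iota(w)\wedge\varphi_\iota(x,y)\bigr),\qquad \varphi''(x,y)=\varphi'(x,y)\vee\varphi'(y,x).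
\]
The formula $\varphi''$ is symmetric. Let $H\in\mathrm{TW}_s$ be nonempty. The disjoint union of $a+1$ copies of $H$ is in $\mathrm{TW}_s$, so it has a placement in a coloring $G^+$ of some $G$ with $G-A\in\mathcal C$ and $|A|\le a$. One copy avoids $A$. Take $\iota$ and $(G-A)^*$ from Lemma~\ref{lem:delete} with $S=A$, give the color $M_\iota$ to every vertex of $G-A$, and leave the other colors $M_{\iota'}$ empty. In this colored graph $\varphi'(u,v)$ is equivalent to $\varphi_\iota(u,v)$, hence by \eqref{eq:delete} to $G^+\models\varphi(u,v)$; as $\varphi$ is symmetric, the same holds for $\varphi''(u,v)$. So $H$ is transduced from $G-A\in\mathcal C$ using $\varphi''$. The empty graph is transduced from any graph. Thus $\mathrm{TW}_s$ is transducible from $\mathcal C$, contrary to Theorem~\ref{thm:main}. For the last assertion, the graphs embeddable in a fixed surface of Euler genus $g$ exclude $K_{3,2g+3}$ as a minor by the proof of (2), so they satisfy the hypothesis with $s=3$.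
\end{proof}

\begin{remark}
Part (1) shows that $s$ cannot be lowered in the conclusion of Theorem~\ref{thm:main} while the hypothesis is kept. The hypothesis is sufficient but not necessary: the class $\{K_{s,n}:n\ge1\}$ violates it, yet it is contained in $\mathcal E^{(s)}$ for the class $\mathcal E$ of edgeless graphs, which has no $K_{1,1}$ minor. By part (4), not even $\mathrm{TW}_1$ is transducible from it.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GGJPT}
Jakub Gajarsk\'y, Jeremi G{\l}adkowski, Jan Jedelsk\'y, Micha{\l} Pilipczuk, Szymon Toru\'nczyk,
\emph{First-order transducibility among classes of sparse graphs},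
arXiv:2505.15655 (2025).

\end{thebibliography}
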